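# An upper bound of order $\sqrt{\min(d,n-d)}/n$ for the smallest singular value of a random $0/1$ matrix with constant row sums

## 1. Constant row sums, centered rows, singular values

**Definition 1 (the model).** $\mathcal M_{n,d}$ is the set of all $n\times n$ matrices with entries in $\{0,1\}$ in which every row contains exactly $d$ ones. A uniform random $M\in\mathcal M_{n,d}$ has independent rows $R_1,\dots,R_n$, each uniform among the $\binom nd$ vectors in $\{0,1\}^n$ with exactly $d$ ones. Columns are not constrained.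

*Example.* $\mathcal M_{3,2}$ has $3^3=27$ elements. One of them is
$$M_0=\begin{pmatrix}0&1&1\\1&0&1\\1&1&0\end{pmatrix}.$$

**Definition 2 (short side and centered rows).** Put $m:=\min(d,n-d)$ and $p:=m/n\le\frac12$. If $d=m$, let $S_i$ be the support of $R_i$ and $\tau=1$. Otherwise let $S_i$ be the complement of the support and $\tau=-1$. In both cases $S_1,\dots,S_n$ are independent uniform $m$-subsets of $[n]=\{1,\dots,n\}$. Let $\mathbf 1$ be the all-ones vector, $s_i:=1_{S_i}$, $r_i:=s_i-p\mathbf 1$ (so $\mathbb E r_i=0$), and let $W$ be the matrix with rows $r_i$. For $I\subset[n]$, $W_I$ is the submatrix with rows $i\in I$. If $d=m$ then $R_i=s_i$; otherwise $R_i=\mathbf 1-s_i$. Hence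
$$R_i=\tau r_i+\tfrac dn\mathbf 1 .\tag{1}$$

*Example.* For $M_0$: $m=1$, $p=\frac13$, $\tau=-1$, $S_i=\{i\}$, $r_1=(\frac23,-\frac13,-\frac13)$, and indeed $-r_1+\frac23\mathbf 1=(0,1,1)=R_1$.

We use one variance computation all the time. Let $S$ be a uniform $m$-subset of a set of $N\ge 2$ elements and $p_N=m/N$. The coordinates of $1_S$ have variance $p_N(1-p_N)$, and two different ones have covariance $-p_N(1-p_N)/(N-1)$, because the sum of the coordinates is constant. Expanding the square,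
$$\mathrm{Var}\langle 1_S,x\rangle=p_N(1-p_N)\frac{N}{N-1}\Big(\|x\|^2-\frac{\langle\mathbf 1,x\rangle^2}{N}\Big).\tag{2}$$
For $N=n$ and $m\ge1$ we have $(1-p)\frac n{n-1}=\frac{n-m}{n-1}\le1$, so
$$\mathbb E\langle r_i,x\rangle^2\le p\|x\|^2\qquad(x\in\mathbb R^n).\tag{3}$$

**Definition 3 (smallest singular value).** $s_n(M):=\inf_{\|x\|_2=1}\|Mx\|_2$.

It is $0$ exactly when $M$ is singular. Since $M$ is square, $s_n(M)=s_n(M^T)$, so every nonzero $y$ gives an upper bound:
$$s_n(M)\le\frac{\|M^Ty\|}{\|y\|}=\frac{\big\|\sum_i y_iR_i\big\|}{\|y\|}.\tag{4}$$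

*Example.* Let $J$ be the all-ones matrix and $P$ a permutation matrix, $n\ge2$. Then $(J-P)^T(J-P)=nJ-2J+\mathrm{Id}=(n-2)J+\mathrm{Id}$ has eigenvalues $(n-1)^2$ (once) and $1$ ($n-1$ times), so $s_n(J-P)=1$. In particular $s_3(M_0)=1$.

**Definition 4 (vector-valued functions on $[n]$).** For $f=(f_j)_{j\in[n]}$ with $f_j\in\mathbb R^b$ put $\|f\|^2=\sum_j|f_j|^2$ and $r_i\cdot f=\sum_j r_{ij}f_j\in\mathbb R^b$. For $A\subset[n]$, $f_A$ is $f$ on $A$ and $0$ elsewhere. A set $S_i$ *misses* $Q$ if $S_i\cap Q=\emptyset$, and *hits* $Q$ otherwise.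

*Example.* $n=3$, $b=2$, $f_1=(1,0)$, $f_2=(-1,0)$, $f_3=(0,2)$: $\|f\|^2=6$. With $r_1=(\frac23,-\frac13,-\frac13)$ we get $r_1\cdot f=(1,-\frac23)$.

Estimates for real functions pass to $\mathbb R^b$ coordinate by coordinate. For instance (3) gives $\mathbb E|r_i\cdot f|^2\le p\|f\|^2$, and $\sum_{i\in I}|r_i\cdot f|^2\le\|W_I\|^2\|f\|^2$, where $\|W_I\|$ is the operator norm.

**Definition 5 (net).** An $\eta$-net inside a set $X$ is a subset $X'\subset X$ such that each point of $X$ is at distance $\le\eta$ from $X'$. If $X$ lies in the unit sphere of $\mathbb R^k$ and $0<\eta\le1$, there is one with at most $(3/\eta)^k$ points. Indeed, take a maximal $\eta$-separated subset. The balls of radius $\eta/2$ around its points are disjoint and lie in the ball of radius $1+\eta/2$, so there are at most $(1+2/\eta)^k\le(3/\eta)^k$ points.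

*Example.* For $k=1$ the sphere $\{-1,1\}$ is a net of itself, with $2\le3/\eta$ points.

**Facts used.**

* **(F1) Counting.** For real $0<a\le n$, $[n]$ has at most $(en/a)^a$ subsets of size $\le a$, and $a\mapsto a\log(en/a)$ is increasing on $(0,n]$. (The derivative is $\log(n/a)\ge0$. For an integer $k\ge1$, $\sum_{i\le k}\binom ni\le(\frac nk)^k\sum_i\binom ni(\frac kn)^i\le(\frac nk)^ke^k$; real $a\ge1$ follows by monotonicity; for $a<1$ only $\emptyset$ counts and $(en/a)^a\ge1$.)
* **(F2) Chernoff.** If independent events have probabilities summing to at least $\mu$, fewer than $\mu/2$ of them occur with probability at most $e^{-\mu/8}$.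
* **(F3) Paley–Zygmund.** For $X\ge0$ with $0<\mathbb EX^2<\infty$: $\mathbb P(X\ge\frac12\mathbb EX)\ge\frac14(\mathbb EX)^2/\mathbb EX^2$.
* **(F4) Hoeffding's comparison** (J. Amer. Statist. Assoc. 58 (1963), Thm 4). For a convex $\phi$, $\mathbb E\phi(\text{sum of }m\text{ draws without replacement})\le\mathbb E\phi(\text{sum of }m\text{ draws with replacement})$. Example: from the values $0,1$ take two draws and $\phi(x)=(x-1)^4$. Without replacement the sum is always $1$, giving $0$; with replacement the value is $\frac12$.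
* **(F5) Berry–Esseen.** For fair signs $\xi_l$, reals $d_l$ and $V=\sum d_l^2>0$, the distribution function of $V^{-1/2}\sum\xi_ld_l$ differs from the Gaussian one by at most $C_0\sum|d_l|^3V^{-3/2}\le C_0\max|d_l|\,V^{-1/2}$.
* **(F6) Seginer's theorem** (Combin. Probab. Comput. 9 (2000), 149–166). For a matrix with iid mean-zero entries, the expected operator norm is at most an absolute constant times ($\mathbb E$ max row norm $+$ $\mathbb E$ max column norm).

## 2. The conjectured bound $\sqrt d/n$ and the theorem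

How close to singular is a typical $M\in\mathcal M_{n,d}$? Does $s_n(M)$ stay below a constant times $\sqrt d/n$ with probability close to $1$, for sparse and dense matrices alike? The following conjecture comes from Dongbin Li, Alexander E. Litvak and Tingzhou Yu, "An upper bound on the smallest singular value of dense random combinatorial matrices", arXiv:2604.12233 (2026).

**Conjecture.** For every $\varepsilon,\delta>0$ there is $C=C(\varepsilon,\delta)$ such that, if $d\le n$ are integers with $\min(d,n-d)\ge(1+\varepsilon)\log n$ and $M$ is uniform in $\mathcal M_{n,d}$, then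
$$\mathbb P\Big(s_n(M)>C\frac{\sqrt d}n\Big)\le\delta.$$

Two known results are quoted with it. For fixed $p\in(0,1/2]$ and $d=pn$ there is $C_p>0$ with $\mathbb P\big(s_n(M)\le\frac{\sqrt d}{\varepsilon^2n}\big)\ge1-C_p\big(\varepsilon+\frac1{\sqrt d}\big)$ for every $\varepsilon>0$. And if $\min(d,n-d)\le(1-\varepsilon)\log n$ for a fixed $\varepsilon>0$, then $s_n(M)=0$ with high probability. We use neither.

The conjecture is true, in a stronger form.

**Theorem.** For every $\delta\in(0,1)$ there is $C=C(\delta)$ such that for all $n\ge2$ and $0\le d\le n$, with $m:=\min(d,n-d)$ and $M$ uniform in $\mathcal M_{n,d}$,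
$$\mathbb P\Big(s_n(M)>C\,\frac{\sqrt m}n\Big)\le\delta.$$

There is no lower restriction on $m$, and $C$ does not depend on $\varepsilon$. Since $m\le d$, the theorem gives the conjecture for $n\ge2$ and $\delta<1$. For $n=1$ we have $s_1(M)=d\le C\sqrt d$ as soon as $C\ge1$, and for $\delta\ge1$ there is nothing to prove. No matching lower bound for $s_n(M)$ is claimed.

## 3. Tiny $m$: equal columns

**$m=0$.** $M$ is all zeros or all ones, of rank $\le1<n$, so $s_n(M)=0$.

**$m=1$, by hand.** The $S_i$ are random singletons. If two coincide, two rows of $M$ are equal and $s_n=0$. If all are distinct, $M$ is $P$ or $J-P$ for a permutation matrix $P$, and $s_n=1$ by the example after Definition 3. So $s_n(M)\in\{0,1\}$ and $\mathbb P(s_n(M)=1)=n!/n^n$: it is $\frac12$ for $n=2$, $\frac29$ for $n=3$, and tends to $0$. For large $n$ the bound holds because $M$ is singular.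

**Bounded $n$.** This step lets us assume $n$ large. For $m\ge1$, with $e_1$ the first unit vector,
$$s_n(M)\le\|Me_1\|\le\sqrt n\le n^{3/2}\,\frac{\sqrt m}n .$$
So for $n<n_0(\delta)$ the constant $C=n_0^{3/2}$ works, and we only have to treat $n\ge n_0(\delta)$ for some $n_0(\delta)$ of our choice.

**$1\le m\le\frac12\log n$.** This step disposes of the sparse range by the mechanism of $m=1$, with columns in place of rows. Let $X$ be the number of $j\in[n]$ that lie in no $S_i$. Since $\log(1-p)\ge-p-p^2$ for $p\le\frac12$,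
$$\mathbb EX=n(1-p)^n\ge ne^{-m-m^2/n}\ge\tfrac12\sqrt n\quad\text{for large }n.$$
For $j\ne j'$,
$$\mathbb P(j,j'\text{ both uncovered})=\Big(\frac{(n-m)(n-m-1)}{n(n-1)}\Big)^n\le(1-p)^{2n}.$$
Hence $\mathbb EX(X-1)\le(\mathbb EX)^2$, so $\mathrm{Var}X\le\mathbb EX$, and Chebyshev gives $\mathbb P(X\le1)\le\mathbb EX/(\mathbb EX-1)^2$. This tends to $0$ uniformly in this range of $m$, because $x/(x-1)^2$ decreases for $x>1$. If $X\ge2$, then $M$ has two equal columns (both zero if $d=m$, both all-ones otherwise), so $s_n(M)=0$. For $n\ge n_0(\delta)$ we get $\mathbb P(s_n(M)>0)\le\delta$.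

**From now on**
$$m\ge\tfrac12\log n,\qquad n\ge n_0(\delta).\tag{5}$$
So $m$ exceeds any prescribed constant depending on $\delta$. "For $m$ large" always means this, and $n_0(\delta)$ is increased finitely many times.

## 4. The distance from one row to the span of the others

The first thing to try is (4) with the shortest combination of rows containing $R_1$ with coefficient $1$: the distance from $R_1$ to $H:=\mathrm{span}(R_2,\dots,R_n)$. To estimate it we need the norm of $W$.

**Lemma 1.** $\mathbb E\|W\|\le C_1\sqrt m$ with an absolute constant $C_1$.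

*Proof.* **Step 1: couple the rows with iid Bernoulli rows**, so that (F6) applies. Let $\sigma_i\sim\mathrm{Bin}(n,p)$ be independent of each other and of everything else. Form a random set with indicator $b_i$ from $S_i$ as follows. If $\sigma_i\ge m$, add a uniform $(\sigma_i-m)$-subset of $[n]\setminus S_i$; if $\sigma_i<m$, delete a uniform $(m-\sigma_i)$-subset of $S_i$. Given $\sigma_i$, by symmetry $b_i$ is the indicator of a uniform $\sigma_i$-subset. So the matrix $B$ with rows $b_i$ has iid Bernoulli$(p)$ entries.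

**Step 2: recover $W$ as a conditional expectation**, so that Jensen applies. Since $\mathbb E\sigma=m$, put $h=\mathbb E(\sigma-m)_+=\mathbb E(m-\sigma)_+=\frac12\mathbb E|\sigma-m|\le\frac12\sqrt m$. An element of $S_i$ survives with probability $1-\alpha$, $\alpha=h/m$. An element outside $S_i$ is added with probability $\beta=h/(n-m)$. Hence $\mathbb E[b_i\mid S_i]=\beta\mathbf 1+(1-\alpha-\beta)s_i$, and subtracting expectations, $\mathbb E[b_i-p\mathbf 1\mid S_i]=(1-\alpha-\beta)r_i$. As $n-m\ge m$, $\alpha+\beta\le2h/m\le1/\sqrt m\le\frac12$ for $m\ge4$. By Jensen, $\frac12\mathbb E\|W\|\le\mathbb E\|B-p\mathbf 1\mathbf 1^T\|$.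

**Step 3: bound the right side.** A squared row or column norm of $B-p\mathbf 1\mathbf 1^T$ is $\sigma(1-p)^2+(n-\sigma)p^2\le\sigma+m$ with $\sigma\sim\mathrm{Bin}(n,p)$. For $n$ such variables, Jensen gives
$$\mathbb E\max\sigma\le\log\mathbb Ee^{\max\sigma}\le\log(n\,\mathbb Ee^\sigma)\le\log n+(e-1)m\le4m,$$
using $\log n\le2m$ from (5). So the expected maximal row norm and the expected maximal column norm are $\le\sqrt{5m}$, and (F6) finishes the proof. $\square$

Fix now
$$\Lambda_0=\max(1,64C_1/\delta),\qquad L=8/\sqrt\delta .$$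
By Markov, $\mathbb P(\|W\|>\Lambda_0\sqrt m)\le\delta/64$. Note $L^{-2}=\delta/64$.

**Lemma 2 (one row).** Let $x_1$ be a unit vector orthogonal to $R_2,\dots,R_n$, chosen as a function of these rows. With probability at least $1-\frac\delta{32}$, $\|W\|\le\Lambda_0\sqrt m$ and
$$|\langle R_1,x_1\rangle|\le(2\Lambda_0+L)\sqrt p.\tag{6}$$

*Proof.* By (1), $\langle R_1,x_1\rangle=\tau\langle r_1,x_1\rangle+\frac dn\langle\mathbf 1,x_1\rangle$; we bound the two terms. *Mean term:* for $i\ge2$, $0=\tau\langle r_i,x_1\rangle+\frac dn\langle\mathbf 1,x_1\rangle$. Summing over $i\ge 2$ and using Cauchy–Schwarz, on $\{\|W\|\le\Lambda_0\sqrt m\}$,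
$$\tfrac dn|\langle\mathbf 1,x_1\rangle|\le\frac{\sqrt{n-1}\,\|W\|}{n-1}\le2\Lambda_0\sqrt p .$$
*Fluctuation:* $x_1$ is independent of $R_1$, so by (3) and Chebyshev $|\langle r_1,x_1\rangle|\le L\sqrt p$ outside an event of probability $\le\delta/64$. $\square$

Let $M$ be invertible and let
$$P_HR_1=\sum_{k\ge2}a_kR_k$$
be the orthogonal projection of $R_1$ onto $H$. Put $y=(1,-a_2,\dots,-a_n)$. Then $M^Ty=R_1-P_HR_1$ has norm $|\langle R_1,x_1\rangle|$, since $x_1$ is the unit normal of the hyperplane $H$. So (4) and (6) give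
$$s_n(M)\le\frac{(2\Lambda_0+L)\sqrt{m/n}}{\|y\|},\qquad\|y\|^2=1+\sum_{k\ge2}a_k^2.\tag{7}$$

**Where this stops.** The only bound on $\|y\|$ so far is $\|y\|\ge1$. It yields $s_n\lesssim\sqrt{m/n}=\sqrt n\cdot\sqrt m/n$, which is too large by exactly $\sqrt n$. To gain $\sqrt n$ we need $\sum a_k^2\gtrsim n$. As in Rudelson–Vershynin, we show that most $|a_k|$ are bounded below by a constant.

*Example.* For $M_0$, symmetry gives $a_2=a_3=a$ and $\langle R_1,R_2\rangle=1=a(2+1)$, so $a=\frac13$. Then $y=(1,-\frac13,-\frac13)$ and $M_0^Ty=(-\frac23,\frac23,\frac23)$. The bound (4) is $\frac{2/\sqrt3}{\sqrt{11}/3}\approx1.04$, against $s_3(M_0)=1$.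

## 5. A coefficient is a ratio over a plane

By exchangeability of the rows we study $a_2$. Let $I=\{3,\dots,n\}$. On the event that the rows in $I$ are independent, let $E=\{R_i:i\in I\}^\perp$, so $\dim E=2$.

**Step 1: pass from $R_i$ to $s_i$.** This treats $d\le n/2$ and $d>n/2$ together. For $x\in\mathbb R^n$ put $\tilde x=x$ if $\tau=1$, and $\tilde x=x-\frac{\langle\mathbf 1,x\rangle}m\mathbf 1$ if $\tau=-1$. Then
$$\langle R_i,x\rangle=\tau\langle s_i,\tilde x\rangle\qquad(i\in[n],\ x\in\mathbb R^n).$$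
For $\tau=-1$: $\langle R_i,x\rangle=\langle\mathbf 1,x\rangle-\langle s_i,x\rangle=-\langle s_i,\tilde x\rangle$, since $\langle s_i,\mathbf 1\rangle=m$.

**Step 2: encode $E$ by a function into $\mathbb R^2$.** Let $e_1,e_2$ be an orthonormal basis of $E$, chosen as a function of the rows in $I$, and $f_j=(\tilde e_1(j),\tilde e_2(j))\in\mathbb R^2$. By Step 1, $v_i:=\tau\sum_{j\in S_i}f_j=(\langle R_i,e_1\rangle,\langle R_i,e_2\rangle)$ are the coordinates of the projection $P_ER_i$. For $i\in I$ this is zero, so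
$$\sum_{j\in S_i}f_j=0\qquad(i\in I).\tag{8}$$

**Step 3: the formula.** Let $M$ be invertible and $w=P_ER_2$. If $w=0$ then $R_2\in E^\perp=\mathrm{span}(R_i:i\in I)$, a contradiction; so $v_2\ne0$. Since $R_2-w\in E^\perp\subset H$ and $R_2\in H$, we have $w\in H$. Moreover $w\in E$ is orthogonal to $R_3,\dots,R_n$. Therefore
$$\langle v_1,v_2\rangle=\langle R_1,w\rangle=\langle P_HR_1,w\rangle=a_2\langle R_2,w\rangle=a_2|v_2|^2 .$$
With $\theta=v_2/|v_2|$ and $u_j=\langle\theta,f_j\rangle$,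
$$a_2=\frac{\langle v_1,\theta\rangle}{|v_2|}=\frac{\tau\langle s_1,u\rangle}{|v_2|}.\tag{9}$$

*Example.* For $M_0$, $I=\{3\}$ and $E=\{x_1+x_2=0\}$; take $e_1=(1,-1,0)/\sqrt2$, $e_2=(0,0,1)$. Then $\tilde e_1=e_1$, $\tilde e_2=(-1,-1,0)$, so $f_1=(\frac1{\sqrt2},-1)$, $f_2=(-\frac1{\sqrt2},-1)$, $f_3=0$, and (8) holds as $S_3=\{3\}$. We get $v_1=-f_1$, $v_2=-f_2$ and $a_2=\frac{-1/2+1}{3/2}=\frac13$, as before.

So we need an *upper* bound for $|v_2|$, which a second moment will give, and a *lower* bound for $|\langle s_1,u\rangle|$. Here $u$ depends only on $R_2,\dots,R_n$, hence is independent of $S_1$, and it satisfies (8).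

## 6. Vectors that defeat anticoncentration, and the scales $\kappa n/m$ to $Kn/m$

By (2), $\langle s_1,u\rangle$ fluctuates at scale at most $\sqrt p\,\|u\|$. One hopes that it is rarely much smaller than that. A direct use of (F5) needs $\max_j|u_j|\le c\sqrt p\,\|u\|$ with a *small* $c$. Two things can go wrong.

*Spikes.* $u$ may have a few very large coordinates, on a set $Q$ with $|Q|\le\kappa n/m$, $\kappa$ small. We do not try to exclude this. A uniform $m$-set hits $Q$ with probability at most $|Q|p\le\kappa$, so typically both $S_1$ and $S_2$ miss $Q$. Both numerator and denominator of (9) then see only $f_{Q^c}$, and $Q$ can be deleted. After deleting the largest coordinates, (8) will force $\|u_{Q^c}\|_\infty\le\Lambda\sqrt p\,\|u_{Q^c}\|$ with some $\Lambda=\Lambda(\delta)$.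

*Blocks.* This $\Lambda$ is large, and then the sup bound is not enough. Let $u=k^{-1/2}1_{B}$ with $|B|=k=\lceil n/(\Lambda^2m)\rceil$, $\Lambda\ge1$. Then $\|u\|=1$ and $\|u\|_\infty=k^{-1/2}\le\Lambda\sqrt p$, but
$$\mathbb P(\langle s_1,u\rangle=0)\ge1-kp\ge1-\Lambda^{-2}-p .$$
For $\Lambda=2$ and $p\le\frac14$ this is at least $\frac12$. So one must use (8) again, to show that a solution cannot be carried by $O(n/m)$ coordinates.

Only the scales between $\kappa n/m$ and $Kn/m$, with $K=K(\delta)$, have to be handled: once the mass is spread beyond the $Kn/m$ largest coordinates, those remaining are at most of order $\sqrt{p/K}\,\|u\|$, small enough for (F5). A union bound is affordable on these scales. There are at most $\exp\big(\frac{Kn}m\log\frac{em}K\big)$ sets of size $\le Kn/m$, and a net on each costs $\exp(O_K(n/m))$; both exponents are far below $n$ for $m$ large, while the failure probability for a fixed vector will be $e^{-cn}$.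

## 7. Four properties of $n-2$ rows

Put $\kappa=\min(2^{-8},\delta/64)$. Fix $I\subset[n]$ with $|I|=n-2$. If $\kappa n/m\ge1$ put $q=\lfloor\kappa n/m\rfloor$, so $\frac{\kappa n}{2m}\le q\le\frac{\kappa n}m$. For $Q\subset[n]$ let $I_Q=\{i\in I:S_i\cap Q=\emptyset\}$. For $\Lambda_2>0$ let
$$c_4=c_4(\Lambda_2)=\frac1{256(32\Lambda_2^2+12)},\qquad c_3=c_3(\Lambda_2)=\frac{c_4}{512}.$$

* **(P0)** $\|W_I\|\le\Lambda_0\sqrt m$.
* **(P1)** If $\kappa n/m\ge1$: for all $Q$ of size $q$, $\#\{i\in I:|S_i\cap Q|=1\}\ge\kappa n/16$.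
* **(P2)** For all $Q$ with $|Q|\le\kappa n/m$: $|I_Q|\ge n/2$.
* **(P3)**$_{\Lambda_2,K}$ For all disjoint $Q,Z$ with $|Q|\le\kappa n/m$, $|Z|\le Kn/m$, all $z\in\mathbb R^Z$ with $\|z\|=1$ and $\|z\|_\infty\le\Lambda_2\sqrt p$, and all $g\in\mathbb R$: $\ \sum_{i\in I_Q}(\langle s_i,z\rangle-g)^2\ge c_3m$.

(P1) will control spikes and (P3) will control blocks. The constant $c_3$ depends on $\Lambda_2$ but *not on $K$*. This is what lets us choose $K$ last.

**Lemma 3.** (P0) fails with probability $\le\delta/64$. For fixed $\Lambda_2>0$ and $K\ge1$ depending only on $\delta$, the probability that (P0) holds but one of (P1), (P2), (P3)$_{\Lambda_2,K}$ fails tends to $0$ as $n\to\infty$, uniformly over $m\in[\frac12\log n,\frac n2]$.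

*Proof.* **(P0).** $\|W_I\|\le\|W\|$, then Lemma 1 and Markov.

**(P1): many rows meet $Q$ exactly once.** Fix $Q$ with $|Q|=q$, let $S$ be a uniform $m$-set and $h=|S\cap Q|$. Then $1_{h=1}\ge h-h(h-1)$ for every integer $h\ge0$, $\mathbb Eh=qp$ and $\mathbb Eh(h-1)=q(q-1)\frac{m(m-1)}{n(n-1)}\le(qp)^2$. As $\frac\kappa2\le qp\le\kappa\le\frac14$, $\mathbb P(h=1)\ge\frac34qp\ge\frac{3\kappa}8\ge\frac\kappa4$. Since $|I|\ge n/2$, the expected count is at least $\kappa n/8$, so by (F2) it is below $\kappa n/16$ with probability at most $e^{-\kappa n/64}$. By (F1) there are at most $\exp(\frac{\kappa n}m\log\frac{em}\kappa)\le e^{\kappa n/128}$ sets $Q$ for $m$ large. The union bound gives $e^{-\kappa n/128}\to0$.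

**(P2): few rows hit $Q$.** A row hits $Q$ with probability $\le|Q|p\le\kappa$. Hence at least $n/4$ rows of $I$ hit $Q$ with probability at most $2^n\kappa^{n/4}\le2^{n}2^{-2n}=2^{-n}$. There are at most $\exp(\frac{\kappa n}m\log\frac{em}\kappa)\le e^{n/4}$ sets $Q$ for $m$ large, and $2^{-n}e^{n/4}\to0$. Otherwise $|I_Q|\ge n-2-\frac n4\ge\frac n2$.

**(P3), step 1: reduce to pairs of rows**, to get rid of $g$. Fix a matching of $I$ into $N_p=\lfloor(n-2)/2\rfloor\ge n/4$ pairs. For fixed $Q,Z,z$ and a pair $(i,i')$ let $A_{ii'}(z)$ be the event that $S_i,S_{i'}$ both miss $Q$ and $\langle s_i-s_{i'},z\rangle^2\ge p/4$.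

**(P3), step 2: $\mathbb P(A_{ii'}(z))\ge c_4/2$**, by second and fourth moments. Both sets miss $Q$ with probability $\ge(1-\kappa)^2\ge\frac12$. Given this, $S_i,S_{i'}$ are independent uniform $m$-subsets of $[n]\setminus Q$, a set of size $n'\ge n/2$. Let $p'=m/n'$, so $p\le p'\le2p$. Also $p'\le\frac12$: if $Q\ne\emptyset$ then $\kappa n/m\ge1$, so $p\le\kappa$ and $p'\le2\kappa$; if $Q=\emptyset$ then $p'=p$. Let $Y=\langle s_i-s_{i'},z\rangle$; note that $z$ lives on $Z\subset[n]\setminus Q$. Since $(\sum z_j)^2/n'\le|Z|/n'\le2K/m\le\frac12$ for $m$ large, (2) gives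
$$\mathbb EY^2=2p'(1-p')\frac{n'}{n'-1}\Big(1-\frac{(\sum z_j)^2}{n'}\Big)\ge2p'\cdot\frac12\cdot\frac12\ge\frac p2 .$$
For the fourth moment, apply (F4) with $\phi(x)=(x-\mu)^4$, $\mu$ the mean. The centered fourth moment of $\langle s_i,z\rangle$ is at most that of $\sum_{l\le m}z_{J_l}$ with $J_l$ iid uniform in $[n]\setminus Q$. With $\zeta=z_J-\mathbb Ez_J$ it equals $m\mathbb E\zeta^4+3m(m-1)(\mathbb E\zeta^2)^2$. Here $\mathbb E\zeta^2\le\mathbb Ez_J^2\le\frac1{n'}$ and $\mathbb E\zeta^4\le16\,\mathbb Ez_J^4\le16\Lambda_2^2p/n'$. So it is at most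
$$16m\Lambda_2^2\frac p{n'}+\frac{3m^2}{n'^2}\le(32\Lambda_2^2+12)p^2 .$$
By $(a-b)^4\le8(a^4+b^4)$, $\mathbb EY^4\le16(32\Lambda_2^2+12)p^2$. By (F3) for $Y^2$,
$$\mathbb P\big(Y^2\ge\tfrac p4\big)\ge\frac14\cdot\frac{(p/2)^2}{16(32\Lambda_2^2+12)p^2}=c_4 .$$
Multiplying by $\frac12$ proves the claim.

**(P3), step 3: union over a net.** The pairs are independent, so by (F2) fewer than $c_4N_p/4$ of the events $A_{ii'}(z)$ occur with probability at most $e^{-c_4N_p/16}\le e^{-c_4n/64}$. For each $Z$ take an $\eta$-net inside the set of admissible $z$, with $\eta=\sqrt{c_4}/(32\Lambda_0)\le1$, of size $\le(3/\eta)^{|Z|}$. As $\kappa<1\le K\le m$ for $m$ large, (F1) bounds the number of triples ($Q$, $Z$, net point) by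
$$\exp\Big(\frac{2Kn}m\log\frac{em}K+\frac{Kn}m\log\frac3\eta\Big)\le e^{c_4n/128}\quad\text{for }m\text{ large}.$$
So, outside an event of probability at most $e^{-c_4n/128}$, every such triple $(Q,Z,\tilde z)$ has at least $c_4N_p/4\ge c_4n/16$ pairs for which $A_{ii'}(\tilde z)$ occurs.

**(P3), step 4: from the net to all $z$**, using (P0). Take $z$ admissible, a net point $\tilde z$ with $\|z-\tilde z\|\le\eta$, and sum over the pairs where $A_{ii'}(\tilde z)$ occurs. Since $s_i-s_{i'}=r_i-r_{i'}$ and $(a-b)^2\le2a^2+2b^2$,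
$$\Big(\sum\langle s_i-s_{i'},z\rangle^2\Big)^{1/2}\ge\Big(\frac{c_4n}{16}\cdot\frac p4\Big)^{1/2}-\Big(2\sum_{i\in I}\langle r_i,z-\tilde z\rangle^2\Big)^{1/2}\ge\frac{\sqrt{c_4m}}8-\sqrt2\Lambda_0\sqrt m\,\eta\ge\frac{\sqrt{c_4m}}{16},$$
because $\sqrt2\Lambda_0\eta=\sqrt2\sqrt{c_4}/32\le\sqrt{c_4}/16$. Both rows of each of these pairs lie in $I_Q$, and $(a-g)^2+(a'-g)^2\ge\frac12(a-a')^2$. Hence the sum in (P3) is at least $\frac12\cdot\frac{c_4m}{256}=c_3m$. $\square$

## 8. What the kernel equations force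

Assume (P0), (P1), (P2), and let $f=(f_j)$, $f_j\in\mathbb R^b$, satisfy (8). This section is deterministic.

**Lemma 4 (means).** If $|Q|\le\kappa n/m$, then $\big|p\sum_{j\notin Q}f_j\big|\le\sqrt2\Lambda_0\sqrt p\,\|f_{Q^c}\|$.

*Proof.* For $i\in I_Q$, (8) reads $0=r_i\cdot f_{Q^c}+p\sum_{j\notin Q}f_j$. Sum over $i\in I_Q$ and use Cauchy–Schwarz and (P0):
$$|I_Q|\,\Big|p\sum_{j\notin Q}f_j\Big|\le\sqrt{|I_Q|}\,\Lambda_0\sqrt m\,\|f_{Q^c}\| .$$
Divide by $|I_Q|$ and use $|I_Q|\ge n/2$ from (P2). $\square$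

**Lemma 5 (no spikes outside $Q$).** Let $Q=Q(f)$ be the set of the $q$ indices with largest $|f_j|$ (ties broken by index) if $\kappa n/m\ge1$, and $Q=\emptyset$ otherwise. With $\Lambda_1:=40\Lambda_0^2/\kappa$,
$$\max_{j\notin Q}|f_j|^2\le\Lambda_1\,p\,\|f_{Q^c}\|^2 .$$

*Proof.* If $\kappa n/m<1$, then $p>\kappa$ and $|f_j|^2\le\|f\|^2\le\frac1\kappa p\|f\|^2$. Otherwise let $\varphi=\min_{j\in Q}|f_j|\ge\max_{j\notin Q}|f_j|$. The idea is that a row meeting $Q$ in a single index $j_i$ must cancel $f_{j_i}$ by ordinary coordinates. For such a row (8) gives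
$$0=f_{j_i}+r_i\cdot f_{Q^c}+p\sum_{j\notin Q}f_j,$$
so by Lemma 4, $\varphi^2\le2|r_i\cdot f_{Q^c}|^2+4\Lambda_0^2p\|f_{Q^c}\|^2$. By (P1) there are at least $\kappa n/16$ such rows. Averaging over them and using (P0),
$$\varphi^2\le\frac{16}{\kappa n}\cdot2\Lambda_0^2m\|f_{Q^c}\|^2+4\Lambda_0^2p\|f_{Q^c}\|^2=\Big(\frac{32}\kappa+4\Big)\Lambda_0^2\,p\,\|f_{Q^c}\|^2\le\Lambda_1p\|f_{Q^c}\|^2.\qquad\square$$

**Lemma 6 (spread).** Let $b=1$, let $u$ satisfy (8), let $|Q|\le\kappa n/m$, $U:=\|u_{Q^c}\|>0$, $\|u_{Q^c}\|_\infty\le\Lambda\sqrt p\,U$, and assume (P3)$_{2\Lambda,K}$. Put $\rho=\rho(\Lambda):=\min\big(\frac12,\frac{\sqrt{c_3(2\Lambda)}}{2\Lambda_0}\big)$. Then for every $Z\subset Q^c$ with $|Z|\le Kn/m$ and $T=[n]\setminus(Q\cup Z)$ we have $\|u_T\|\ge\rho U$.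

*Proof.* Suppose $\|u_T\|<U/2$; otherwise we are done. Then $\|u_Z\|\ge U/2$, and $z=u_Z/\|u_Z\|$ satisfies $\|z\|_\infty\le2\Lambda\sqrt p$, so (P3) applies to $z$. For $i\in I_Q$, (8) reads
$$0=\langle s_i,u_Z\rangle+\langle r_i,u_T\rangle+p\langle\mathbf 1,u_T\rangle .$$
With $g=-p\langle\mathbf 1,u_T\rangle/\|u_Z\|$ this says $\langle s_i,z\rangle-g=-\langle r_i,u_T\rangle/\|u_Z\|$. So (P3) and (P0) give
$$c_3m\|u_Z\|^2\le\sum_{i\in I_Q}\langle r_i,u_T\rangle^2\le\Lambda_0^2m\|u_T\|^2,$$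
hence $\|u_T\|\ge\frac{\sqrt{c_3}}{\Lambda_0}\|u_Z\|\ge\frac{\sqrt{c_3}}{2\Lambda_0}U$. $\square$

## 9. Anticoncentration by random pairing

**Lemma 7.** In the situation of Lemma 6 let $S$ be a uniform $m$-subset of $[n]$ independent of $u$ and $Q$, $s=1_S$, $K\ge1$, and $m$ large depending on $K,\rho,\Lambda_0$. Then for all $t>0$,
$$\mathbb P\big(|\langle s,u\rangle|<t\sqrt p\,U\big)\le\frac{7t}\rho+\frac{20C_0}{\rho\sqrt K}+\frac{192}{K\rho^2}+\frac{32}n .$$

*Proof.* We treat $u$ and $Q$ as fixed.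

**Step 1: cut off the $Kn/m$ largest coordinates**, to make the rest small enough for (F5). Let $Z$ consist of the $\lfloor Kn/m\rfloor\ge\frac{Kn}{2m}$ indices $j\in Q^c$ with largest $|u_j|$, and $T=[n]\setminus(Q\cup Z)$. For $m$ large:

* $\|u_T\|\ge\rho U$, by Lemma 6.
* For $j\in T$, $|u_j|^2\le U^2/|Z|\le\frac{2p}KU^2$.
* $|T|\ge n-\frac{\kappa n}m-\frac{Kn}m\ge\frac n2$.
* $\langle\mathbf 1,u_T\rangle^2\le\frac n4\|u_T\|^2$. Indeed, by Lemma 4 and Cauchy–Schwarz, $|\langle\mathbf 1,u_T\rangle|\le|\langle\mathbf 1,u_{Q^c}\rangle|+\sqrt{|Z|}\,U\le(\sqrt2\Lambda_0+\sqrt K)U/\sqrt p$. Its square is at most $\frac{(\sqrt2\Lambda_0+\sqrt K)^2}m\,nU^2\le\frac n4\rho^2U^2\le\frac n4\|u_T\|^2$ for $m$ large.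

**Step 2: introduce independent signs**, since the coordinates of $s$ are dependent. Let $h=\lfloor m/2\rfloor\ge m/3$. Choose a uniformly random sequence of distinct elements $j_1,j_1',\dots,j_h,j_h',k_1,\dots,k_{m-h}$ of $[n]$; this is possible since $m+h\le\frac34n$. Let $S$ consist of all $k_l$ and, by independent fair coins $\xi_l=\pm1$, of $j_l$ (if $\xi_l=1$) or $j_l'$ (if $\xi_l=-1$) for each $l$. The law of $S$ is invariant under permutations of $[n]$, so $S$ is a uniform $m$-subset. Put $d_l=\frac12(u_{j_l}-u_{j_l'})$ if $j_l,j_l'\in T$, and $d_l=0$ otherwise. A pair contributes $\frac12(u_{j_l}+u_{j_l'})+\frac12\xi_l(u_{j_l}-u_{j'_l})$ to $\langle s,u\rangle$. So, conditionally on the sequence and on the coins of the pairs not contained in $T$,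
$$\langle s,u\rangle=a+\sum_l\xi_ld_l,\qquad a\text{ fixed},\qquad|d_l|\le\sqrt{2p/K}\,U,$$
and the remaining coins are still independent and fair.

**Step 3: the conditional variance $V=\sum_ld_l^2$ is large on average.** Since $\sum_{j,j'\in T}(u_j-u_{j'})^2=2|T|\|u_T\|^2-2\langle\mathbf 1,u_T\rangle^2\ge n\|u_T\|^2-\frac n2\|u_T\|^2$,
$$\mathbb EV=\frac h{4n(n-1)}\big(2|T|\|u_T\|^2-2\langle\mathbf 1,u_T\rangle^2\big)\ge\frac{h\|u_T\|^2}{8n}\ge\frac{p\rho^2U^2}{24}.$$

**Step 4: $V$ concentrates.** For $l\ne l'$, $\mathbb E[d_l^2d_{l'}^2]$ is an average over ordered quadruples of distinct elements. Dropping distinctness between the two pairs only adds nonnegative terms to the sum, so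
$$\mathbb E[d_l^2d_{l'}^2]\le\frac{n(n-1)}{(n-2)(n-3)}(\mathbb Ed_1^2)^2\le\Big(1+\frac8n\Big)(\mathbb Ed_1^2)^2\qquad(n\ge7).$$
Also $\sum_l\mathbb Ed_l^4\le\frac{2pU^2}K\mathbb EV$. Hence $\mathrm{Var}V\le\frac{2pU^2}K\mathbb EV+\frac8n(\mathbb EV)^2$, and Chebyshev with Step 3 gives
$$\mathbb P\big(V<\tfrac12\mathbb EV\big)\le\frac{4\,\mathrm{Var}V}{(\mathbb EV)^2}\le\frac{8pU^2}{K\,\mathbb EV}+\frac{32}n\le\frac{192}{K\rho^2}+\frac{32}n .$$

**Step 5: Berry–Esseen.** If $V\ge\frac12\mathbb EV$, then $V\ge p\rho^2U^2/48$ and $\sqrt V\ge\sqrt p\,\rho U/7$. The Gaussian density is at most $\frac1{\sqrt{2\pi}}\le\frac12$. So by (F5) the conditional probability that $\big|a+\sum\xi_ld_l\big|<t\sqrt p\,U$ is at most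
$$\frac{t\sqrt p\,U}{\sqrt V}+2C_0\frac{\max|d_l|}{\sqrt V}\le\frac{7t}\rho+2C_0\frac{7\sqrt2}{\rho\sqrt K}\le\frac{7t}\rho+\frac{20C_0}{\rho\sqrt K}.$$
Adding the bound of Step 4 finishes the proof. $\square$

## 10. Constants, and the lower bound for $|a_k|$

All constants depend only on $\delta$. Recall $\Lambda_0,L,\kappa$ and $\Lambda_1=40\Lambda_0^2/\kappa$. In this order:

* $\Lambda=\sqrt{2\Lambda_1}$, $\rho=\rho(\Lambda)$, $L_1=\sqrt2(L+\sqrt2\Lambda_0)$. Choose $t$ small, then $K\ge1$ large, so that the bound of Lemma 7 is $\le\delta/64$ for $n\ge n_0$.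
* $\Lambda'=\sqrt{2\Lambda_1}\,L_1/t$, $\rho'=\rho(\Lambda')$. Choose $t'$ small, then $K'\ge1$ large, so that the bound of Lemma 7 with $(t',\rho',K')$ is $\le\delta/64$ for $n\ge n_0$.
* $c_5=tt'/L_1^2$.

There is no circularity, because $c_3$, hence $\rho$ and $\rho'$, do not involve $K$ and $K'$. Let $\mathcal G_I$ be the event that (P0), (P1), (P2), (P3)$_{2\Lambda,K}$ and (P3)$_{2\Lambda',K'}$ hold. It depends only on the rows in $I$, and by Lemma 3 $\mathbb P(\mathcal G_I^c)\le\frac\delta{32}$ for $n\ge n_0$.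

**Lemma 8.** For each $k\ge2$: $\ \mathbb P(M\text{ invertible},\ |a_k|<c_5)\le\delta/8$.

*Proof.* By exchangeability take $k=2$, $I=\{3,\dots,n\}$, with the notation of Section 5. We work on $\mathcal G_I$ with the rows in $I$ independent.

**Step 1: a good basis of $E$.** Let $Q=Q(f)$ as in Lemma 5, so $|Q|\le\kappa n/m$, and let $A=\sum_{j\notin Q}f_jf_j^T$ have eigenvalues $\lambda_1\ge\lambda_2\ge0$. Since $x\mapsto\tilde x$ is linear, an orthogonal change of basis $O$ of $E$ replaces all $f_j$ by $Of_j$ and all $v_i$ by $Ov_i$. It changes neither $Q$ nor inner products, and it replaces $A$ by $OAO^T$. So we may assume $A=\mathrm{diag}(\lambda_1,\lambda_2)$. Then $\|f_{Q^c}\|^2=\lambda_1+\lambda_2\le2\lambda_1$, and Lemma 5 gives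
$$\max_{j\notin Q}|f_j|\le\sqrt{2\Lambda_1}\,\sqrt{p\lambda_1}.\tag{10}$$
All of this is determined by the rows in $I$.

**Step 2: upper bound for $|v_2|$**, by a second moment. Consider the bad events

* $B_1$: $S_2\cap Q\ne\emptyset$. Given the rows in $I$ its probability is $\le|Q|p\le\kappa\le\delta/64$.
* $B_2$: $|r_2\cdot f_{Q^c}|>L\sqrt p\,\|f_{Q^c}\|$. By (3) and Chebyshev its probability is $\le L^{-2}=\delta/64$.

Outside $B_1\cup B_2$, $\tau v_2=r_2\cdot f_{Q^c}+p\sum_{j\notin Q}f_j$, so by Lemma 4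
$$|v_2|\le(L+\sqrt2\Lambda_0)\sqrt p\,\|f_{Q^c}\|\le L_1\sqrt{p\lambda_1}.\tag{11}$$
If $M$ is invertible then $v_2\ne0$, so $\lambda_1>0$.

**Step 3: the direction $\theta$ is not nearly orthogonal to the first axis**, so that $u$ inherits the size of $f$. Let $f^1$ be the first coordinate of $f$.

* $B_3$: $\lambda_1>0$ and $|\langle s_2,f^1\rangle|<t\sqrt{p\lambda_1}$.

The function $f^1$ satisfies (8), $\|f^1_{Q^c}\|^2=A_{11}=\lambda_1$, and by (10) $\|f^1_{Q^c}\|_\infty\le\Lambda\sqrt p\,\|f^1_{Q^c}\|$. It is determined by the rows in $I$, hence independent of $S_2$. Lemma 7 with $(\Lambda,K,t)$ gives probability $\le\delta/64$.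

Assume $v_2\ne0$ and that $B_1,B_2,B_3$ do not occur. Then by (11)
$$|\theta_1|=\frac{|\langle s_2,f^1\rangle|}{|v_2|}\ge\frac t{L_1}.$$
For $u_j=\langle\theta,f_j\rangle$ and $U=\|u_{Q^c}\|$ this gives
$$U^2=\theta^TA\theta=\theta_1^2\lambda_1+\theta_2^2\lambda_2\ge\Big(\frac t{L_1}\Big)^2\lambda_1>0,\tag{12}$$
and, by (10) and (12), $\|u_{Q^c}\|_\infty\le\max_{j\notin Q}|f_j|\le\sqrt{2\Lambda_1}\sqrt{p\lambda_1}\le\Lambda'\sqrt p\,U$.

**Step 4: lower bound for $|\langle s_1,u\rangle|$.** The vector $u$ satisfies (8), is determined by $R_2,\dots,R_n$, and so is independent of $S_1$.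

* $B_4$: $v_2\ne0$, none of $B_1,B_2,B_3$ occurs, and $|\langle s_1,u\rangle|<t'\sqrt p\,U$. By Lemma 7 with $(\Lambda',K',t')$, given $R_2,\dots,R_n$, its probability is $\le\delta/64$.

**Step 5: the ratio.** If $M$ is invertible, $\mathcal G_I$ holds and no $B_i$ occurs, then (9), (11), (12) give
$$|a_2|=\frac{|\langle s_1,u\rangle|}{|v_2|}\ge\frac{t'\sqrt p\cdot(t/L_1)\sqrt{\lambda_1}}{L_1\sqrt{p\lambda_1}}=c_5 .$$
The exceptional probability is at most $\frac\delta{32}+\frac{4\delta}{64}=\frac{3\delta}{32}<\frac\delta8$. $\square$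

## 11. From the coefficients to $s_n(M)$

**Step 1: many large coefficients at once.** Let $N$ be the number of $k\ge2$ with $|a_k|<c_5$ if $M$ is invertible, and $N=0$ otherwise. By Lemma 8, $\mathbb EN\le(n-1)\delta/8$, so by Markov $\mathbb P\big(N>\frac{n-1}2\big)\le\frac\delta4$. Hence with probability at least $1-\frac\delta4$ either $M$ is singular, or at least $\frac{n-1}2$ indices have $|a_k|\ge c_5$. In the latter case
$$\|y\|^2\ge\sum_{k\ge2}a_k^2\ge c_5^2\,\frac{n-1}2\ge\frac{c_5^2n}4 .$$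

**Step 2: insert into the test-vector bound.** By Lemma 2, (6) holds with probability at least $1-\frac\delta{32}$. So with probability at least $1-\frac\delta4-\frac\delta{32}\ge1-\delta$, either $M$ is singular and $s_n(M)=0$, or (7) gives
$$s_n(M)\le\frac{(2\Lambda_0+L)\sqrt{m/n}}{c_5\sqrt n/2}=\frac{2(2\Lambda_0+L)}{c_5}\cdot\frac{\sqrt m}n .$$

This proves the Theorem for $n\ge n_0(\delta)$ and $m\ge\frac12\log n$. Section 3 covers $m=0$, $n<n_0(\delta)$, and $1\le m\le\frac12\log n$, so the Theorem holds with $C(\delta)$ the maximum of $n_0(\delta)^{3/2}$ and $2(2\Lambda_0+L)/c_5$. With the deduction in Section 2, the Conjecture is proved. $\blacksquare$
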